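
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{A uniform bound on the heights of locally compact scattered spaces with few isolated points}


\begin{abstract}
We show in ZFC that for every cardinal $\lambda$ of uncountable cofinality with $2^{<\lambda}<2^{\lambda}$ there is a single ordinal below $(2^\lambda)^+$ that bounds the heights of all locally compact scattered Hausdorff spaces with at most $\lambda$ isolated points. Under GCH, it follows that for every regular uncountable $\lambda$ the constant sequence $\langle\lambda\rangle_\alpha$ fails to be a cardinal sequence of such a space for all sufficiently large $\alpha<\lambda^{++}$. This answers in the negative two questions of Martinez and Soukup about the cardinal sequences, under GCH, that consist of infinite regular cardinals.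
\end{abstract}

\section{The question and the answer}

\subsection{Cardinal sequences}

A space is \emph{scattered} if each of its nonempty subspaces has an isolated point. All spaces below are locally compact, scattered and Hausdorff; we call them \emph{LCS spaces}. Removing isolated points again and again exhausts a scattered space $X$. Formally, for an ordinal $\beta$ put
\[
X^{(\beta)}=X\setminus\bigcup_{\gamma<\beta}I_\gamma(X),\qquad
I_\beta(X)=\{x: x\text{ is an isolated point of }X^{(\beta)}\}.
\]
The set $I_\beta(X)$ is the $\beta$-th \emph{Cantor--Bendixson level} of $X$, the closed set $X^{(\beta)}$ is the $\beta$-th \emph{derivative}, and the \emph{height} $\operatorname{ht}(X)$ is the least $\beta$ with $I_\beta(X)=\emptyset$, equivalently with $X^{(\beta)}=\emptyset$. The \emph{cardinal sequence} of $X$ is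
\[
\operatorname{SEQ}(X)=\langle |I_\beta(X)|:\beta<\operatorname{ht}(X)\rangle .
\]
For $\alpha>0$ let $\mathcal C(\alpha)$ be the class of all cardinal sequences of length $\alpha$ of LCS spaces, and let $\langle\lambda\rangle_\alpha$ be the constant sequence of length $\alpha$ with value $\lambda$.

Which sequences occur? The set $I_0(X)$ is dense, and this limits everything above it: if $|I_0(X)|\le\lambda$ with $\lambda$ infinite, then $|X|\le 2^\lambda$ and $\operatorname{ht}(X)<(2^\lambda)^+$ (Lemma~\ref{lem:size} below). Under GCH this says that all levels have size at most $\lambda^+$ and that the height is less than $\lambda^{++}$.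

For uncountable regular $\lambda$ there is a second limitation under GCH. Let $x\in I_\beta(X)$ with $\beta>0$, and let $B$ be a compact open set with $B\cap X^{(\beta)}=\{x\}$, which exists by Lemma~\ref{lem:base} below.
\begin{itemize}
\item If $\beta=\gamma+1$, then $B\cap I_\gamma(X)$ is infinite, because $x$ is not isolated in $X^{(\gamma)}$ and $B\cap X^{(\gamma)}=\{x\}\cup(B\cap I_\gamma(X))$. Every injective sequence of length $\omega$ in $B\cap I_\gamma(X)$ converges to $x$: for an open $N\ni x$ the set $(B\setminus N)\cap X^{(\gamma)}$ is compact and consists of isolated points of $X^{(\gamma)}$, so it is finite.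
\item If $\beta$ is a limit of cofinality $\nu$ and $\langle\beta_i:i<\nu\rangle$ is increasing and cofinal in $\beta$, then, since $I_{\beta_i}(X)$ is dense in $X^{(\beta_i)}\ni x$, we may choose $x_i\in B\cap I_{\beta_i}(X)$. The sequence $\langle x_i:i<\nu\rangle$ converges to $x$: for an open $N\ni x$ the compact set $B\setminus N$ misses $X^{(\beta)}=\bigcap_{\gamma<\beta}X^{(\gamma)}$, so it misses $X^{(\gamma)}$ for some $\gamma<\beta$.
\end{itemize}
A point is determined by a sequence converging to it, and $\lambda^{\nu}=\lambda$ for all cardinals $\nu$ with $0<\nu<\lambda$. Hence if $|I_\gamma(X)|\le\lambda$, then $|I_{\gamma+1}(X)|\le\lambda$. If $\beta$ is a limit with $\operatorname{cf}(\beta)<\lambda$ and $|I_\gamma(X)|\le\lambda$ for cofinally many $\gamma<\beta$, then choosing the $\beta_i$ among these $\gamma$ gives $|I_\beta(X)|\le\lambda$.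

These observations explain the closure conditions in the following definitions. For a function $f$ with domain $\alpha$ write $I_\lambda(f)=\{\beta<\alpha:f(\beta)=\lambda\}$. A set $A\subseteq\alpha$ is \emph{$<\lambda$-closed in $\alpha$} if every limit ordinal $\beta<\alpha$ with $\operatorname{cf}(\beta)<\lambda$ and $\sup(A\cap\beta)=\beta$ belongs to $A$. It is \emph{successor-closed in $\alpha$} if $\beta\in A$ and $\beta+1<\alpha$ imply $\beta+1\in A$. For an infinite cardinal $\lambda$ and $0<\alpha<\lambda^{++}$ the class $\mathcal D(\lambda,\alpha)$ is defined by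
\[
\mathcal D(\omega,\alpha)=\{f\in{}^{\alpha}\{\omega,\omega_1\}:f(0)=\omega\},
\]
and for uncountable $\lambda$
\[
\mathcal D(\lambda,\alpha)=\{f\in{}^{\alpha}\{\lambda,\lambda^+\}: f(0)=\lambda,\ I_\lambda(f)\text{ is $<\lambda$-closed and successor-closed in }\alpha\}.
\]

For a nonempty sequence $f$ of infinite regular cardinals, of length $\alpha>0$, consider two statements.
\begin{itemize}
\item[(A)] $f\in\mathcal C(\alpha)$.
\item[(B)] For some natural number $n$ there are infinite regular cardinals $\lambda_0>\lambda_1>\dots>\lambda_{n-1}$ and ordinals $\alpha_i$ with $0<\alpha_i<\lambda_i^{++}$ such that $\alpha=\alpha_0+\dots+\alpha_{n-1}$ and $f=f_0{}^\frown f_1{}^\frown\cdots{}^\frown f_{n-1}$ with $f_i\in\mathcal D(\lambda_i,\alpha_i)$ for all $i<n$.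
\end{itemize}
It is known that, under GCH, (B) holds for $f$ if and only if (A) holds for $f$ in some cardinal-preserving and GCH-preserving generic extension of the ground model; in particular, under GCH (A) implies (B). This known result is not used in our proofs. Martinez and Soukup \cite{MS} pose the following questions.
\begin{enumerate}
\item[(1)] Are (A) and (B) equivalent under GCH for every nonempty sequence of infinite regular cardinals?
\item[(2)] Is it at least consistent with GCH that they are equivalent for every such sequence?
\end{enumerate}

The only restriction that (B) puts on the length of a block is $\alpha_i<\lambda_i^{++}$, which under GCH is the trivial bound on the height. So, for constant sequences, (B) implies (A) only if nothing but the trivial bound limits the height of a space all of whose levels have size $\lambda$. For $\lambda=\omega$ this is the case: Juh\'asz and Weiss \cite{JW} proved in ZFC that $\langle\omega\rangle_\alpha\in\mathcal C(\alpha)$ for all $0<\alpha<\omega_2$. For uncountable regular $\lambda$ it is false, in every model of GCH.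

\subsection{Results}

Each single space with at most $\lambda$ isolated points has height below $(2^\lambda)^+$. The point of the following theorem is that, if $2^{<\lambda}<2^\lambda$, one ordinal below $(2^\lambda)^+$ works for all spaces at once. As usual, $2^{<\lambda}=\sup\{2^\nu:\nu<\lambda\text{ a cardinal}\}$.

\begin{theorem}[ZFC]\label{thm:main}
Let $\lambda$ be a cardinal with $\operatorname{cf}(\lambda)>\omega$, and let $\varrho_\lambda$ be the ordinal defined in Section~\ref{sec:order}, which depends only on $\lambda$. Every LCS space $X$ with $|I_0(X)|\le\lambda$ satisfies $\operatorname{ht}(X)\le\varrho_\lambda$. If $2^{<\lambda}<2^\lambda$, then $\varrho_\lambda<(2^\lambda)^+$. In particular, under GCH, $\varrho_\lambda<\lambda^{++}$ for every $\lambda$ of uncountable cofinality, regular or singular.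
\end{theorem}

\begin{theorem}[GCH]\label{thm:answers}
Let $\lambda$ be any regular uncountable cardinal, for instance $\omega_1$. For every $\alpha$ with $\varrho_\lambda<\alpha<\lambda^{++}$ the sequence $\langle\lambda\rangle_\alpha$ satisfies \textup{(B)} but not \textup{(A)}, and such $\alpha$ exist. Moreover, $\mathcal D(\lambda,\alpha)\cap\mathcal C(\alpha)=\emptyset$ for all such $\alpha$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answers} from Theorem~\ref{thm:main}]
By Theorem~\ref{thm:main}, $\varrho_\lambda<\lambda^{++}$, so such $\alpha$ exist. Let $f=\langle\lambda\rangle_\alpha$. Then $f(0)=\lambda$, and $I_\lambda(f)=\alpha$ is trivially $<\lambda$-closed and successor-closed in $\alpha$. So $f\in\mathcal D(\lambda,\alpha)$, and (B) holds with $n=1$, $\lambda_0=\lambda$, $\alpha_0=\alpha$. If some $g\in\mathcal D(\lambda,\alpha)$, for instance $g=f$, were the cardinal sequence of an LCS space $X$, then $|I_0(X)|=g(0)=\lambda$ and $\operatorname{ht}(X)=\alpha>\varrho_\lambda$, contradicting Theorem~\ref{thm:main}.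
\end{proof}

\begin{corollary}
The answer to both questions is \emph{no}: in every model of GCH there is a sequence of infinite regular cardinals, namely $\langle\omega_1\rangle_\alpha$ for any $\alpha$ with $\varrho_{\omega_1}<\alpha<\omega_3$, for which \textup{(B)} holds and \textup{(A)} fails.
\end{corollary}

\subsection{The idea}

Assume GCH and let $\lambda$ be regular and uncountable. Write $I_0(X)$ as an increasing union of sets $a_\xi$, $\xi<\lambda$, with fewer than $\lambda$ points each. If $U\subseteq X$ is compact and open, the compact set $\overline{a_\xi\cap U}$ has at most $2^{<\lambda}=\lambda$ points, so its own Cantor--Bendixson rank is an ordinal below $\lambda^+$. Letting $\xi$ vary, we attach to $U$ a function from $\lambda$ to $\lambda^+$. There are only $\lambda^+$ such functions, whatever the space is, and they carry a well-founded order, strict inequality at all large $\xi$. If going down in $X$ to lower levels can be made visible as going down in this order, then the height of $X$ is bounded by the height of the order, an ordinal below $\lambda^{++}$ that does not depend on $X$. The delicate point is that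 a set $U$ need not contain a single piece that reaches a prescribed lower level and whose function is smaller at all large $\xi$ (Example~\ref{ex:moving}). The remedy is to let the piece depend on $\xi$.

\section{Compact scattered spaces}\label{sec:facts}

We collect the facts we need. In a scattered space the isolated points are dense, since a nonempty open set has a relatively isolated point, and this point is isolated in the whole space. Applied to $X^{(\beta)}$, this says that $I_\beta(X)$ is dense in $X^{(\beta)}$. If $V$ is open in a scattered space $Z$, then $V^{(\beta)}=V\cap Z^{(\beta)}$ for all $\beta$. For a \emph{closed} subspace $K$ of $X$, the derivatives $K^{(\beta)}$ are computed in $K$ and may be much smaller than $K\cap X^{(\beta)}$.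

\begin{lemma}\label{lem:base}
An LCS space has a base of compact open sets. Compact open sets are clopen.
\end{lemma}

\begin{proof}
A subset with more than one point of a scattered $T_1$ space has a relatively isolated point. This point is relatively clopen, so the subset is not connected. Thus the space is totally disconnected, and a totally disconnected locally compact Hausdorff space has a base of compact open sets. Compact subsets of Hausdorff spaces are closed.
\end{proof}

\begin{lemma}\label{lem:rank}
Let $K\ne\emptyset$ be compact, Hausdorff and scattered. There is a largest $\alpha$ with $K^{(\alpha)}\neq\emptyset$, and $K^{(\alpha)}$ is finite.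
\end{lemma}

\begin{proof}
Let $\beta$ be least with $K^{(\beta)}=\emptyset$. Then $\beta\ne0$, and $\beta$ is not a limit: otherwise $K^{(\beta)}=\bigcap_{\gamma<\beta}K^{(\gamma)}$ would be nonempty by compactness, as an intersection of a decreasing family of nonempty closed sets. So $\beta=\alpha+1$. All points of the compact set $K^{(\alpha)}$ are isolated in it, so it is finite.
\end{proof}

We write $\operatorname{rk}(K)$ for this $\alpha$, and put $\operatorname{rk}(\emptyset)=0$. For $K\ne\emptyset$ we have $\operatorname{ht}(K)=\operatorname{rk}(K)+1$.

\begin{lemma}\label{lem:size}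
Let $Z$ be an LCS space with a dense subset $a$ with $|a|\le\nu$, where $\nu$ is an infinite cardinal. Then $|Z|\le2^\nu$ and $\operatorname{ht}(Z)<(2^\nu)^+$.
\end{lemma}

\begin{proof}
A compact open set $C$ equals $\overline{C\cap a}$, since $a$ is dense and $C$ is open and closed. So $Z$ has at most $2^\nu$ compact open sets. For $x\in I_\beta(Z)$ choose a compact open $B_x$ with $B_x\cap Z^{(\beta)}=\{x\}$. The map $x\mapsto B_x$ is injective: if $B_x=B_y$ with $x\in I_\beta(Z)$, $y\in I_\gamma(Z)$ and $\beta\le\gamma$, then $y\in B_x\cap Z^{(\gamma)}\subseteq B_x\cap Z^{(\beta)}=\{x\}$. Hence $|Z|\le2^\nu$. The levels $I_\beta(Z)$, $\beta<\operatorname{ht}(Z)$, are nonempty and disjoint, so $|\operatorname{ht}(Z)|\le|Z|\le 2^\nu$.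
\end{proof}

\section{A well-founded order that depends only on $\lambda$}\label{sec:order}

From now on $\lambda$ is a cardinal with $\kappa:=\operatorname{cf}(\lambda)>\omega$, and $\mu:=2^{<\lambda}$. Let $F_\lambda={}^{\kappa}(\mu^+)$ be the set of all functions from $\kappa$ to the ordinal $\mu^+$, and for $g,h\in F_\lambda$ put
\[
g\prec h\iff g(\xi)<h(\xi)\text{ for all sufficiently large }\xi<\kappa .
\]

\begin{lemma}\label{lem:wf}
The relation $\prec$ on $F_\lambda$ is well-founded.
\end{lemma}

\begin{proof}
Suppose $h_{n+1}\prec h_n$ for all $n<\omega$. Pick $\xi_n<\kappa$ with $h_{n+1}(\xi)<h_n(\xi)$ for all $\xi\ge\xi_n$. As $\kappa$ is regular and uncountable, $\xi:=\sup_n\xi_n<\kappa$, and $h_0(\xi)>h_1(\xi)>\cdots$ is an infinite decreasing sequence of ordinals, a contradiction.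
\end{proof}

For $\kappa=\omega$ the lemma would fail: the functions $h_n(\xi)=\max\{\xi-n,0\}$ on $\omega$ satisfy $h_{n+1}\prec h_n$.

A well-founded relation has a \emph{rank function}, defined by recursion as
\[
\rho(h)=\sup\{\rho(g)+1:g\prec h\}.
\]
We define
\[
\varrho_\lambda=\{\rho(h):h\in F_\lambda\}.
\]

\begin{proposition}\label{prop:rho}
The set $\varrho_\lambda$ is an ordinal, and $\varrho_\lambda<|F_\lambda|^+$. If $2^{<\lambda}<2^\lambda$, then $\varrho_\lambda<(2^\lambda)^+$. In particular, under GCH, $\varrho_\lambda<\lambda^{++}$.
\end{proposition}

\begin{proof}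
Let $h\in F_\lambda$. We show that every $\gamma<\rho(h)$ is a value of $\rho$. Among all $g\in F_\lambda$ with $\rho(g)\ge\gamma$ choose one with $\rho(g)$ minimal. If $\rho(g)>\gamma$, then by the definition of $\rho$ some $g'\prec g$ has $\rho(g')\ge\gamma$, and $\rho(g')<\rho(g)$ contradicts minimality. So $\rho(g)=\gamma$. Thus $\varrho_\lambda$ is a transitive set of ordinals, that is, an ordinal. As $\rho$ maps $F_\lambda$ onto it, $|\varrho_\lambda|\le|F_\lambda|$.

If $\mu=2^{<\lambda}<2^\lambda$, then $\mu^+\le2^\lambda$ and $|F_\lambda|=(\mu^+)^\kappa\le(2^\lambda)^\lambda=2^\lambda$, so $\varrho_\lambda<(2^\lambda)^+$. Under GCH, $2^{<\lambda}=\lambda<\lambda^+=2^\lambda$ and $(2^\lambda)^+=\lambda^{++}$.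
\end{proof}

This proves the estimates in Theorem~\ref{thm:main}. It remains to show that $\operatorname{ht}(X)\le\varrho_\lambda$ whenever $|I_0(X)|\le\lambda$.

\section{Small closures and the first two steps}\label{sec:steps}

\subsection{Setup}

Fix an LCS space $X$ with $|I_0(X)|\le\lambda$, and a sequence $\langle a_\xi:\xi<\kappa\rangle$ of subsets of $I_0(X)$, increasing but not necessarily strictly, with $|a_\xi|<\lambda$ and $\bigcup_{\xi<\kappa}a_\xi=I_0(X)$. To get one, enumerate $I_0(X)$ in type at most $\lambda$ and cut the enumeration along a cofinal sequence of length $\kappa$ in $\lambda$. For a compact open $U\subseteq X$ and $\xi<\kappa$ put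
\[
K(U,\xi)=\overline{a_\xi\cap U}=\overline{a_\xi}\cap U,\qquad r(U,\xi)=\operatorname{rk}(K(U,\xi)).
\]
The two expressions for $K(U,\xi)$ agree because $U$ is clopen. The following facts hold.
\begin{itemize}
\item[(i)] $r(U,\xi)<\mu^+$. Indeed, $a_\xi\cap U$ is dense in $K(U,\xi)$ and has size $\nu<\lambda$. If it is infinite, then $r(U,\xi)<(2^\nu)^+\le\mu^+$ by Lemma~\ref{lem:size}. If it is finite, possibly empty, then $K(U,\xi)=a_\xi\cap U$ and $r(U,\xi)=0$.
\item[(ii)] If $V\subseteq U$ is compact open, then $K(V,\xi)=K(U,\xi)\cap V$, and this set is clopen in $K(U,\xi)$.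
\item[(iii)] If $\mathcal V$ is a countable family of nonempty compact open sets, there is $\xi_0<\kappa$ such that $K(V,\xi)\ne\emptyset$ for all $V\in\mathcal V$ and all $\xi\ge\xi_0$. Indeed, $I_0(X)$ is dense and the $a_\xi$ increase, so each $V$ has its own threshold. The supremum of countably many thresholds is below $\kappa$ because $\kappa$ is regular and uncountable.
\end{itemize}

For an ordinal $\varepsilon$ let $\mathcal B_\varepsilon$ be the set of all compact open $U$ with $U\cap I_\varepsilon(X)\neq\emptyset$. To go from level $\varepsilon$ to a lower level we cut infinitely many disjoint pieces out of a member of $\mathcal B_\varepsilon$.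

\begin{lemma}[Splitting]\label{lem:split}
Let $U\in\mathcal B_\varepsilon$ and $\varepsilon'<\varepsilon$. There are pairwise disjoint sets $U_n\in\mathcal B_{\varepsilon'}$, $n<\omega$, with $U_n\subseteq U$.
\end{lemma}

\begin{proof}
Let $p\in U\cap I_\varepsilon(X)$. Then $p\in X^{(\varepsilon'+1)}=X^{(\varepsilon')}\setminus I_{\varepsilon'}(X)$. The set $U\cap I_{\varepsilon'}(X)$ is infinite: if it were finite, then $(U\cap X^{(\varepsilon')})\setminus I_{\varepsilon'}(X)$ would be relatively open in $X^{(\varepsilon')}$ and would contain $p$, yet it misses the dense subset $I_{\varepsilon'}(X)$ of $X^{(\varepsilon')}$. Choose distinct $q_n\in U\cap I_{\varepsilon'}(X)$, $n<\omega$, and compact open $B_n\subseteq U$ with $B_n\cap X^{(\varepsilon')}=\{q_n\}$. The sets $U_n=B_n\setminus\bigcup_{m<n}B_m$ are compact open and pairwise disjoint, and $q_n\in U_n$ because $B_m\cap X^{(\varepsilon')}=\{q_m\}$ does not contain $q_n$ for $m<n$.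
\end{proof}

\begin{lemma}[Strict decrease]\label{lem:decrease}
Let $U$ be compact open, let $U_n\subseteq U$, $n<\omega$, be pairwise disjoint compact open sets, and let $\xi<\kappa$ be such that $K(U_n,\xi)\neq\emptyset$ for all $n$. Then $r(U_n,\xi)<r(U,\xi)$ for all but finitely many $n$.
\end{lemma}

\begin{proof}
Let $K=K(U,\xi)$ and $\alpha=r(U,\xi)$. By (ii), $K(U_n,\xi)=K\cap U_n$ is open in $K$, so $K(U_n,\xi)^{(\beta)}=K^{(\beta)}\cap U_n$ for all $\beta$. As $K(U_n,\xi)\ne\emptyset$, its rank is the largest $\beta$ with $K^{(\beta)}\cap U_n\neq\emptyset$. So it is at most $\alpha$, and equals $\alpha$ only if $U_n$ meets $K^{(\alpha)}$. This set is finite by Lemma~\ref{lem:rank} and the $U_n$ are disjoint, so only finitely many $U_n$ meet it.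
\end{proof}

The hypothesis $K(U_n,\xi)\neq\emptyset$ matters: if $K(U,\xi)$ is finite, then $r(U,\xi)$ and all $r(U_n,\xi)$ are $0$, and there is no decrease. Fact (iii) guarantees that the hypothesis holds for all large $\xi$ simultaneously for all $n$.

\subsection{Two steps by hand}

Let $U\in\mathcal B_2$. We show that the function $h_0(\xi)=r(U,\xi)$, which lies in $F_\lambda$ by (i), satisfies $\rho(h_0)\ge2$.

Split $U$ into sets $U_n\in\mathcal B_1$, and each $U_n$ into sets $U_{n,m}\in\mathcal B_0$, in the sense of Lemma~\ref{lem:split}. Let $\xi_0$ be as in (iii) for the countable family of all these sets. For $\xi\ge\xi_0$ Lemma~\ref{lem:decrease} applies to $U$ and to every $U_n$, so we may let $n(\xi)$ be the least $n$ with $r(U_n,\xi)<r(U,\xi)$ and then let $m(\xi)$ be the least $m$ with $r(U_{n(\xi),m},\xi)<r(U_{n(\xi)},\xi)$. Put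
\[
h_1(\xi)=r(U_{n(\xi)},\xi),\qquad h_2(\xi)=r(U_{n(\xi),m(\xi)},\xi)\qquad(\xi\ge\xi_0),
\]
and $h_1(\xi)=h_2(\xi)=0$ for $\xi<\xi_0$. Then $h_2\prec h_1\prec h_0$, so $\rho(h_0)\ge2$.

Two features of this argument persist. First, $h_1$ need not be the function of a single compact open set, since the piece $U_{n(\xi)}$ may change with $\xi$. Second, for this reason all the $U_n$ had to be split at the second step. This is harmless: only countably many sets occur, and one threshold serves them all. The next example shows that the dependence on $\xi$ cannot be avoided in general.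

\begin{example}\label{ex:moving}
Let $\lambda=\omega_1$. For $\eta<\omega_1$ the ordinal space $Y_\eta=\omega^\eta+1$ is countable and compact, and $\operatorname{rk}(Y_\eta)=\eta$: a nonzero point whose Cantor normal form has last exponent $\zeta$ lies on level $\zeta$, and $0$ lies on level $0$. Let $E=\{\delta+2:\delta<\omega_1\text{ a limit}\}$ be partitioned into uncountable sets $E_n$, $n<\omega$. Let $U_n=\{\infty_n\}\cup\bigcup_{\eta\in E_n}Y_\eta$ be the one-point compactification of the disjoint sum of the $Y_\eta$ with $\eta\in E_n$, and let $X=U=\{\infty\}\cup\bigcup_nU_n$ be the one-point compactification of the disjoint sum of the $U_n$. For each $\beta<\omega_1$ uncountably many of the $Y_\eta\subseteq U_n$ have rank at least $\beta$, so $\infty_n\in X^{(\beta)}$. It follows that $I_{\omega_1}(X)=\{\infty_n:n<\omega\}$ and $I_{\omega_1+1}(X)=\{\infty\}$. Thus $U\in\mathcal B_{\omega_1+1}$ splits into the sets $U_n\in\mathcal B_{\omega_1}$.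

Let $a_\xi$ consist of the isolated points in the sets $Y_\eta$ with $\eta\in E\cap\xi$; these sets are as required in the setup. Take $\xi=\delta+3$ with $\delta$ a limit, and let $n$ be the index with $\delta+2\in E_n$. All elements of $E\cap\xi$ other than $\delta+2$ are below $\delta$.
\begin{itemize}
\item For $m\neq n$, the set $K(U_m,\xi)$ is contained in $\{\infty_m\}\cup\bigcup_{\eta\in E_m\cap\delta}Y_\eta$, so $K(U_m,\xi)^{(\delta)}\subseteq\{\infty_m\}$ and $K(U_m,\xi)^{(\delta+1)}=\emptyset$.
\item $K(U_n,\xi)^{(\delta)}\subseteq\{\infty_n\}\cup Y_{\delta+2}$, and $Y_{\delta+2}$ is a clopen subset of $K(U_n,\xi)$. So $\infty_n$ does not survive to $K(U_n,\xi)^{(\delta+1)}$, and $r(U_n,\xi)=\operatorname{rk}(Y_{\delta+2})=\delta+2$.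
\item Hence $K(U,\xi)^{(\delta+1)}\subseteq\{\infty\}\cup Y_{\delta+2}$, so $\infty$ does not survive to $K(U,\xi)^{(\delta+2)}$, and $r(U,\xi)=\delta+2$.
\end{itemize}
So $r(U_n,\xi)=r(U,\xi)$. Since each $E_n$ is uncountable, for every $n$ this happens for unboundedly many $\xi$, and no single $U_n$ satisfies $r(U_n,\xi)<r(U,\xi)$ for all large $\xi$. Other pieces do no better: a set $V\in\mathcal B_{\omega_1}$ contains some $\infty_n$, hence all but finitely many of the $Y_\eta$ with $\eta\in E_n$. For $\xi=\delta+3$ with $\delta+2\in E_n$ and $Y_{\delta+2}\subseteq V$ we have $Y_{\delta+2}\subseteq K(V,\xi)$, so $r(V,\xi)\ge\delta+2=r(U,\xi)$.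
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

For infinite $\varepsilon$ it is not enough to follow one finite descending chain. To show $\rho(h)\ge\varepsilon$ we must find, for each $\varepsilon'<\varepsilon$, some $g\prec h$ with $\rho(g)\ge\varepsilon'$. The two-step argument tells us which functions to put into the induction: those that come from choices $u(\xi)$ in a countable family, not only those that come from single sets.

For a countable family $\mathcal U$ of compact open sets and a function $u:\kappa\to\mathcal U$ define $h_u\in F_\lambda$ by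
\[
h_u(\xi)=r(u(\xi),\xi)\qquad(\xi<\kappa).
\]
By (i) the values are indeed below $\mu^+$.

\begin{proposition}\label{prop:claim}
Let $\mathcal U\subseteq\mathcal B_\varepsilon$ be countable and let $u:\kappa\to\mathcal U$. Then $\rho(h_u)\ge\varepsilon$.
\end{proposition}

\begin{proof}
We use induction on $\varepsilon$, for all $\mathcal U$ and $u$ simultaneously. For $\varepsilon=0$ there is nothing to show. Let $\varepsilon'<\varepsilon$. It suffices to find a countable $\mathcal U'\subseteq\mathcal B_{\varepsilon'}$ and a function $u':\kappa\to\mathcal U'$ with $h_{u'}\prec h_u$. Then $\rho(h_{u'})\ge\varepsilon'$ by the induction hypothesis, so $\rho(h_u)\ge\varepsilon'+1$; as $\varepsilon'<\varepsilon$ was arbitrary, $\rho(h_u)\ge\varepsilon$.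

For every $U\in\mathcal U$ choose pairwise disjoint $U_n\in\mathcal B_{\varepsilon'}$, $n<\omega$, with $U_n\subseteq U$, by Lemma~\ref{lem:split}. Let $\mathcal U'=\{U_n:U\in\mathcal U,\ n<\omega\}$. This is a countable subfamily of $\mathcal B_{\varepsilon'}$, so its members are nonempty. By (iii) there is $\xi_0<\kappa$ such that $K(V,\xi)\ne\emptyset$ for all $V\in\mathcal U'$ and all $\xi\ge\xi_0$.

For $\xi\ge\xi_0$ let $U=u(\xi)$ and put $u'(\xi)=U_n$ for the least $n$ with $r(U_n,\xi)<r(U,\xi)$, which exists by Lemma~\ref{lem:decrease}. For $\xi<\xi_0$ let $u'(\xi)\in\mathcal U'$ be arbitrary. Then for all $\xi\ge\xi_0$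
\[
h_{u'}(\xi)=r(u'(\xi),\xi)<r(u(\xi),\xi)=h_u(\xi),
\]
that is, $h_{u'}\prec h_u$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The estimates on $\varrho_\lambda$ are Proposition~\ref{prop:rho}. Let $X$ be as in Section~\ref{sec:steps} and let $\varepsilon<\operatorname{ht}(X)$. Since $I_\varepsilon(X)\ne\emptyset$, Lemma~\ref{lem:base} gives some $U\in\mathcal B_\varepsilon$. Let $u$ be the constant function with value $U$. By Proposition~\ref{prop:claim}, $\varepsilon\le\rho(h_u)$, and $\rho(h_u)<\varrho_\lambda$ because $\rho(h_u)$ is an element of the ordinal $\varrho_\lambda$. Hence every $\varepsilon<\operatorname{ht}(X)$ lies below $\varrho_\lambda$, that is, $\operatorname{ht}(X)\le\varrho_\lambda$.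
\end{proof}

\begin{remark}[The hypotheses]
Uncountable cofinality is used twice, in Lemma~\ref{lem:wf} and in fact (iii). It cannot be dropped if one wants a uniform bound below $(2^\lambda)^+$ whenever $2^{<\lambda}<2^\lambda$. By the result of Juh\'asz and Weiss quoted in Section~1, every $\alpha$ with $0<\alpha<\omega_2$ is the height of an LCS space with $\omega$ isolated points. Under CH, $\omega_2=(2^\omega)^+$ and $2^{<\omega}=\omega<2^\omega$, so no ordinal below $(2^\omega)^+$ bounds these heights. In the proof, for $\lambda=\omega$ the sets $a_\xi$ are finite, all ranks $r(U,\xi)$ are $0$, and the functions $h_u$ carry no information.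

The hypothesis $2^{<\lambda}<2^\lambda$ enters only through the count of $F_\lambda$. Without it the bound $\varrho_\lambda$ is still valid but gives nothing new. Indeed, the constant function $c_\gamma$ with value $\gamma<\mu^+$ satisfies $\rho(c_\gamma)\ge\gamma$ by induction, since $c_{\gamma'}\prec c_\gamma$ for $\gamma'<\gamma$; so always $\varrho_\lambda\ge\mu^+$, and if $2^{<\lambda}=2^\lambda$, then $\varrho_\lambda\ge(2^\lambda)^+$, which is no better than Lemma~\ref{lem:size}.
\end{remark}

\section{Two consequences}

\subsection{A necessary condition on all blocks}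

The bound applies to every derivative of a space. It therefore limits not only the length of each block in (B) with $\lambda_i$ uncountable, but the length of everything from that block on.

\begin{theorem}[GCH]
Let $f=f_0{}^\frown\cdots{}^\frown f_{n-1}$ be as in \textup{(B)}. If $f\in\mathcal C(\alpha)$, then for every $i<n$ with $\lambda_i>\omega$
\[
\alpha_i+\alpha_{i+1}+\dots+\alpha_{n-1}\le\varrho_{\lambda_i}<\lambda_i^{++}.
\]
\end{theorem}

\begin{proof}
Let $\operatorname{SEQ}(X)=f$ and $\beta=\alpha_0+\dots+\alpha_{i-1}$ (so $\beta=0$ if $i=0$). The closed subspace $X^{(\beta)}$ is an LCS space, and $I_\gamma(X^{(\beta)})=I_{\beta+\gamma}(X)$ for all $\gamma$. So it has $|I_\beta(X)|=f_i(0)=\lambda_i$ isolated points, and its height is $\alpha_i+\dots+\alpha_{n-1}$. Apply Theorem~\ref{thm:main}.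
\end{proof}

\subsection{New subsets of $\lambda$ are unavoidable}

Theorem~\ref{thm:answers} does not conflict with the known result quoted in Section~1. Each single $f$ as in (B) can be realized in some cardinal-preserving and GCH-preserving extension, but Theorem~\ref{thm:answers} holds in that extension too: every $\lambda$ that is regular and uncountable there has its own ordinal $\varrho_\lambda$, computed in the extension, beyond which longer sequences fail again. To realize $\langle\lambda\rangle_\alpha$ with $\alpha$ above the old $\varrho_\lambda$, the extension must add subsets of $\lambda$. The next theorem makes this precise. The reason is that, without new subsets of $\lambda$, the order $(F_\lambda,\prec)$ and hence its height would not change.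

\begin{theorem}\label{thm:subsets}
\begin{itemize}
\item[(a)] Let $V\subseteq W$ be transitive models of ZFC with the same ordinals. In $W$ let $\lambda$ be regular and uncountable with $2^{<\lambda}=\lambda$, and assume $(\lambda^+)^V=(\lambda^+)^W$. Let $\varrho$ be the set of $\prec$-ranks, computed in $V$, of the elements of $({}^\lambda(\lambda^+))^V$. If $W$ contains an LCS space with at most $\lambda$ isolated points and height greater than $\varrho$, then $\mathcal P(\lambda)^W\ne\mathcal P(\lambda)^V$.
\item[(b)] Let $V$ be a model of GCH, let $\lambda$ be regular and uncountable in $V$, and let $\varrho_\lambda^V<\alpha<\lambda^{++}$. Every cardinal-preserving and GCH-preserving extension $W$ of $V$ in which $\langle\lambda\rangle_\alpha\in\mathcal C(\alpha)$ contains a subset of $\lambda$ that is not in $V$.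
\end{itemize}
\end{theorem}

\begin{proof}
(a) The cardinal $\lambda$ is regular and uncountable in $V$ as well, since a short cofinal sequence or an enumeration in type $\omega$ in $V$ would belong to $W$. In particular, $\prec$ is well-founded on $({}^\lambda(\lambda^+))^V$ in $V$, by the proof of Lemma~\ref{lem:wf}, and $\varrho$ makes sense; it is an ordinal by the proof of Proposition~\ref{prop:rho}. Suppose $\mathcal P(\lambda)^W=\mathcal P(\lambda)^V$, and let $g:\lambda\to\lambda^+$ be in $W$. Then $g$ is bounded by some $\beta<\lambda^+$. As $(\lambda^+)^V=(\lambda^+)^W$, there is an injection $i:\beta\to\lambda$ in $V$. A bijection $\lambda\times\lambda\to\lambda$ in $V$ turns the set $\{(\xi,i(g(\xi))):\xi<\lambda\}$ into a subset of $\lambda$, which belongs to $V$ by assumption. So $g\in V$. Thus the set ${}^\lambda(\lambda^+)$, the relation $\prec$ on it and its recursively defined rank function are the same in $V$ and in $W$. Since $2^{<\lambda}=\lambda=\operatorname{cf}(\lambda)$ in $W$, the set $F_\lambda$ of $W$ is ${}^\lambda(\lambda^+)$, and $\varrho_\lambda^W=\varrho$. This contradicts Theorem~\ref{thm:main} in $W$.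

(b) A cardinal-preserving and GCH-preserving extension may make $\lambda$ singular (Prikry forcing at a measurable cardinal), so we distinguish two cases.

\emph{$\lambda$ is singular in $W$.} Then $W$ contains a cofinal set $c\subseteq\lambda$ with $|c|^W<\lambda$. The order type of $c$ is an ordinal below $\lambda$, and it is the same in every transitive model that contains $c$. As $\lambda$ is regular in $V$, we get $c\notin V$.

\emph{$\lambda$ is regular in $W$.} As cardinals are preserved, $\lambda$ is uncountable in $W$ and $(\lambda^+)^V=(\lambda^+)^W$. By GCH in $W$, $2^{<\lambda}=\lambda$ holds there. By GCH in $V$, the set $F_\lambda$ of $V$ is $({}^\lambda(\lambda^+))^V$, so $\varrho_\lambda^V$ is the ordinal $\varrho$ of (a). A space in $W$ with cardinal sequence $\langle\lambda\rangle_\alpha$ has $\lambda$ isolated points and height $\alpha>\varrho_\lambda^V$, so (a) applies.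
\end{proof}

\begin{thebibliography}{9}

\bibitem{JW}
Juh\'asz and Weiss, \emph{On thin-tall scattered spaces}, Colloq. Math. \textbf{40} (1978).

\bibitem{MS}
Juan Carlos Martinez, Lajos Soukup, \emph{Cardinal sequences of LCS spaces under GCH}, arXiv:0712.0584 (2007).

\end{thebibliography}

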